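\title{Independence complexes of strong products of paths need not be wedges of spheres}

\begin{abstract}
The independence complex of the strong product $P_n\boxtimes P_m$ of two paths is the complex of placements of non-attacking kings on an $n\times m$ board. We show that it is not always homotopy equivalent to a wedge of spheres: for all sufficiently large $n$ and $m$ its integral homology contains $2$-torsion. More generally, for every nonempty finite simplicial complex $K$ and all sufficiently large $n,m$, some suspension of $K$ is a wedge summand of the double suspension of $I(P_n\boxtimes P_m)$. The proof realizes a suspension of $K$ as the independence complex of a planar graph, and then digs a subdivision of that graph out of the board by local moves, each of which passes to a wedge summand.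
\end{abstract}

\section{Introduction}

For a finite simple graph $G$, the \emph{independence complex} $I(G)$ is the simplicial complex whose vertices are the vertices of $G$ and whose simplices are the independent sets, that is, the sets of vertices no two of which are adjacent. Let $P_n$ be the path with vertices $1,\dots,n$ and edges $\{i,i+1\}$. The \emph{strong product} $P_n\boxtimes P_m$ has vertex set $\{1,\dots,n\}\times\{1,\dots,m\}$, and distinct vertices $(i,j)$, $(i',j')$ are adjacent if and only if $|i-i'|\le1$ and $|j-j'|\le 1$. This is the graph of king moves on an $n\times m$ chessboard, and the $(k-1)$-simplices of $I(P_n\boxtimes P_m)$ are the placements of $k$ non-attacking kings.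

On narrow boards these complexes are as simple as one could hope. For $m=1$ the complex is a sphere or is contractible, according to the residue of $n$ modulo $3$ (Corollary~\ref{cor:paths}). For $m=2$ there is a recursion
\[
I(P_n\boxtimes P_2)\simeq \Sigma I(P_{n-2}\boxtimes P_2)\vee \Sigma I(P_{n-3}\boxtimes P_2)\vee \Sigma I(P_{n-3}\boxtimes P_2),
\]
so the complex is a wedge of spheres (Example~\ref{ex:two}). It is known that $I(P_n\boxtimes P_m)$ has the homotopy type of a wedge of spheres for every $n$ and every $1\le m\le 4$; here a contractible space counts as the empty wedge. The following question comes from \cite{CB}.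

\medskip
\noindent\textbf{Question.} Is $I(P_n\boxtimes P_m)$ homotopy equivalent to a wedge of spheres for all $n$ and $m$?
\medskip

The recursion above suggests the answer yes. It comes from a splitting that is available along the whole border of any board: if every cell attacked from $u$ is also attacked from a neighbor $v$ of $u$, then $I(G)$ is the wedge of the complex of the board with $v$ removed and the suspension of the complex of the board with $v$ and all its neighbors removed. One may hope to iterate this until only spheres remain. But the regions that appear in the iteration are no longer rectangles, and on a large board they can be made to look like any planar network. This is what makes the answer negative.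

\begin{theorem}\label{thm:A}
There are $n,m$ such that $\tilde H_*(I(P_n\boxtimes P_m);\mathbb Z)$ has $2$-torsion; hence $I(P_n\boxtimes P_m)$ is not homotopy equivalent to a wedge of spheres.
\end{theorem}

\begin{theorem}\label{thm:B}
For every nonempty finite simplicial complex $K$ there are $n_0,m_0$ such that for all $n\ge n_0$ and $m\ge m_0$ there are $r\ge2$ and a pointed connected CW complex $Z$ with
\[
\Sigma^2 I(P_n\boxtimes P_m)\simeq \Sigma^rK\vee Z .
\]
\end{theorem}

\begin{corollary}\label{cor:groups}
For all sufficiently large $n$ and $m$ the complex $I(P_n\boxtimes P_m)$ is not a wedge of spheres. Every finitely generated abelian group is a direct summand of $\tilde H_*(I(P_n\boxtimes P_m);\mathbb Z)$ for all sufficiently large $n$ and $m$.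
\end{corollary}

The proof has three parts. First, a suspension of $K$ is the independence complex of a \emph{planar} graph; the point is a gadget that replaces a crossing of two edges at the cost of one suspension (Section~\ref{sec:planar}). Second, a subdivision of any planar graph can be dug out of a suitable board by moves that pass to a wedge summand (Sections~\ref{sec:dig} and~\ref{sec:main}). Lengths of paths matter only modulo $3$, which gives the freedom to draw the graph on a grid, but every leftover piece must have the right residue, since a single stray path with $3k+1$ cells makes the summand contractible. Third, a smaller board is dug out of a larger one (Section~\ref{sec:larger}). Example~\ref{ex:cycle} shows the second part on a $7\times11$ board.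

\section{Local reductions}\label{sec:tools}

\subsection*{Conventions}
Graphs are finite and simple. We write $N(v)$ for the set of neighbors of $v$, $N[v]=N(v)\cup\{v\}$, and $G-W$ for the subgraph induced on the vertices outside $W$. A simplicial complex is identified with its realization. The join is denoted by $*$, and $\Sigma X=S^0*X$ is the unreduced suspension. The graph without vertices has $I=\emptyset=S^{-1}$, and $\Sigma\emptyset=S^0$. We use the following standard facts about CW complexes.
\begin{itemize}
\item[(F1)] If $A\subseteq X$ is a contractible subcomplex, then $X\to X/A$ is a homotopy equivalence.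
\item[(F2)] If $X=Y\cup W$ with subcomplexes $Y,W$, and both $W$ and $Y\cap W$ are contractible, then $W$ deformation retracts onto $Y\cap W$, so $Y\simeq X$.
\item[(F3)] The join respects homotopy equivalences. A join with a contractible factor is contractible, and $S^{a}*X\cong\Sigma^{a+1}X$.
\item[(F4)] $\Sigma(X\vee Y)\simeq\Sigma X\vee\Sigma Y$. The homotopy type of a wedge of connected complexes depends only on the homotopy types of the summands, not on base points. Also $\tilde H_{k+1}(\Sigma X)\cong\tilde H_k(X)$ and $\tilde H_k(X\vee Y)\cong\tilde H_k(X)\oplus\tilde H_k(Y)$.
\end{itemize}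
For a disjoint union of graphs, $I(G\sqcup H)=I(G)*I(H)$. So an isolated vertex makes $I(G)$ a cone, and an isolated edge, whose complex is $S^0$, contributes one suspension.

\subsection*{Removing a vertex, adding an edge}
The link of a vertex $v$ in $I(G)$ is $I(G-N[v])$, and $I(G)$ is $I(G-v)$ with a cone attached over this link.

\begin{lemma}\label{lem:basic}
Let $u\neq v$ be vertices of $G$.
\begin{itemize}
\item[(a)] If $I(G-N[v])$ is contractible, then $I(G)\simeq I(G-v)$.
\item[(b)] If $I(G-v)$ is contractible, then $I(G)\simeq\Sigma I(G-N[v])$.
\item[(c)] (Fold.) If $N(u)\subseteq N(v)$, then $I(G)\simeq I(G-v)$.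
\item[(d)] If $u\not\sim v$ and $L=I(G-N[u]-N[v])$ is contractible, then $I(G)\simeq I(G+uv)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply (F2) with $Y=I(G-v)$ and $W$ the cone over the link. (b) By (F1), $I(G)\simeq I(G)/I(G-v)$, which is the cone over the link with the link collapsed, that is, the suspension of the link; if the link is empty, it consists of two points. (c) The vertices $u,v$ are not adjacent, since otherwise $v\in N(u)\subseteq N(v)$. So $u$ is an isolated vertex of $G-N[v]$, and (a) applies. (d) Let $\sigma$ be the $1$-simplex $\{u,v\}$ of $I(G)$. The simplices of $I(G)$ missing from $I(G+uv)$ are those containing $\sigma$, so $I(G)=I(G+uv)\cup(\sigma*L)$ with intersection $\partial\sigma*L=\Sigma L$. Both $\sigma*L$ and $\Sigma L$ are contractible, and (F2) applies.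
\end{proof}

\subsection*{Passing to a wedge summand}
We shall not compute $I(P_n\boxtimes P_m)$. We split it repeatedly, follow one summand and forget the others. The following relation records this.

\begin{definition}\label{def:rel}
For graphs $X,Y$ write $X\trianglelefteq Y$ if there are $s\ge0$ and a pointed connected CW complex $Z$ with $\Sigma^2I(Y)\simeq\Sigma^{s+2}I(X)\vee Z$.
\end{definition}

Two suspensions make every complex connected, including $\emptyset$, for which one suspension is not enough; by (F4) base points then play no role. If $I(Y)\simeq\Sigma^sI(X)$, then $X\trianglelefteq Y$ with $Z$ a point. The relation is transitive: if also $\Sigma^2I(X)\simeq\Sigma^{t+2}I(W)\vee Z'$, then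
\[
\Sigma^2I(Y)\simeq\Sigma^s\bigl(\Sigma^2I(X)\bigr)\vee Z\simeq\Sigma^{s+t+2}I(W)\vee\Sigma^sZ'\vee Z .
\]
The relation carries no information when $I(X)$ is contractible, since then $X\trianglelefteq Y$ for every $Y$.

\begin{lemma}[Split]\label{lem:split}
Suppose $N(c)=A\sqcup B$ and every vertex of $A$ is adjacent to every vertex of $B$. Then $I(G)\simeq I(G-A)\vee I(G-B)$ for suitable base points. Hence $G-A\trianglelefteq G$ and $G-B\trianglelefteq G$.
\end{lemma}

\begin{proof}
No independent set meets both $A$ and $B$, so $I(G)=I(G-A)\cup I(G-B)$. The intersection $C=I(G-A-B)$ is a cone, because $c$ is isolated in $G-A-B$. By (F1), $I(G)\simeq I(G)/C=I(G-A)/C\vee I(G-B)/C\simeq I(G-A)\vee I(G-B)$. Suspend twice and use (F4).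
\end{proof}

\begin{lemma}[Delete or select]\label{lem:ds}
If $u\ne v$ and $N[u]\subseteq N[v]$, then $I(G)\simeq I(G-v)\vee\Sigma I(G-N[v])$ for suitable base points. Hence $G-v\trianglelefteq G$ and $G-N[v]\trianglelefteq G$.
\end{lemma}

We call the passage to $G-v$ \emph{deleting} $v$, the passage to $G-N[v]$ \emph{selecting} $v$ (a king is placed on $v$), and $u$ the \emph{witness}. The hypothesis persists when vertices other than $u,v$ are removed.

\begin{proof}
Since $u\in N[v]$, the vertices $u,v$ are adjacent. Apply Lemma~\ref{lem:split} with $c=u$, $A=\{v\}$ and $B=N(u)\setminus\{v\}\subseteq N(v)$. In $G-B$ we have $N(u)=\{v\}$, so every other neighbor $w$ of $v$ satisfies $N(u)\subseteq N(w)$ and can be folded away. What remains is the isolated edge $uv$ together with $G-N[v]$, so $I(G-B)\simeq\Sigma I(G-N[v])$.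
\end{proof}

\begin{example}\label{ex:two}
Let $G_n=P_n\boxtimes P_2$ with $n\ge4$, and let $u=(1,1)$. Its neighbors $(1,2)$, $(2,1)$, $(2,2)$ all satisfy $N[u]\subseteq N[v]$. Delete them one after the other. The summands split off are $\Sigma I(G_{n-2})$, $\Sigma I(G_{n-3})$, $\Sigma I(G_{n-3})$, all connected, and in the final graph $u$ is isolated. This is the recursion in the introduction. Since $I(G_1)$ is two points, $I(G_2)$ is four points, and $I(G_3)$ is a $4$-cycle together with two points, all $I(G_n)$ are wedges of spheres by induction.
\end{example}

\subsection*{Lengths matter only modulo 3}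

\begin{lemma}[Contraction]\label{lem:contract}
Let $p_0p_1p_2p_3$ be a path in $G$ with $p_1,p_2$ of degree $2$ and $p_0\neq p_3$ nonadjacent. Let $G'$ be obtained by deleting $p_1,p_2$ and identifying $p_0$ with $p_3$. Then $I(G)\simeq\Sigma I(G')$.
\end{lemma}

\begin{proof}
We first add the merged vertex and then remove $p_0$ and $p_3$. Let $A=N(p_0)\setminus\{p_1\}$ and $B=N(p_3)\setminus\{p_2\}$; since $p_0\not\sim p_3$ and $p_1,p_2$ have degree $2$, no $p_i$ lies in $A\cup B$. Let $G+q$ be $G$ with a new vertex $q$ such that $N(q)=A\cup B$.

In $G-(A\cup B)$ the path $p_0p_1p_2p_3$ is a component, and $I(P_4)$ is contractible: $N(p_0)\subseteq N(p_2)$, and after folding away $p_2$ the vertex $p_3$ is isolated. So the link of $q$ is contractible and $I(G+q)\simeq I(G)$ by Lemma~\ref{lem:basic}(a).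

In $G+q-N[p_0]$ the vertices $p_0,p_1$ and the set $A$ are gone and $N(p_2)=\{p_3\}$. Fold away the remaining vertices of $B$; then $q$ is isolated. So the link of $p_0$ is contractible and $I(G+q)\simeq I(G+q-p_0)$. In $G+q-p_0$ we have $N(p_1)=\{p_2\}\subseteq N(p_3)$; fold away $p_3$. What remains is the isolated edge $p_1p_2$ together with $G'$, in which $q$ is the merged vertex.
\end{proof}

\begin{corollary}\label{cor:paths}
\begin{itemize}
\item[(a)] $I(P_L)$ is homotopy equivalent to a sphere if $L\not\equiv1\pmod 3$, and is contractible if $L\equiv 1\pmod 3$.
\item[(b)] If $\tilde G$ arises from $G$ by replacing an edge by a path with $3r$ inner vertices, then $I(\tilde G)\simeq\Sigma^rI(G)$.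
\end{itemize}
\end{corollary}

\begin{proof}
(a) For $L\ge4$, Lemma~\ref{lem:contract} applied to the first four vertices gives $I(P_L)\simeq\Sigma I(P_{L-3})$. Now $I(P_1)$ is a point, $I(P_2)$ is two points, and $I(P_3)$ is a point and a segment. (b) Let $p_0$ be an end of the edge and $p_1,p_2,p_3$ the first three inner vertices. The lemma removes three inner vertices at the cost of one suspension; repeat $r$ times.
\end{proof}

\section{Digging}\label{sec:dig}

A \emph{cell} is a point (row, column) of $\mathbb Z^2$, with rows numbered downward. A \emph{region} is a finite set $R$ of cells, regarded as a graph with king adjacency; the \emph{board} $\{1,\dots,n\}\times\{1,\dots,m\}$ is $P_n\boxtimes P_m$. A cell is \emph{empty} if it is not in $R$; in particular cells outside the board are empty. Each of the following moves selects a cell $v$ with witness $u$, so by Lemma~\ref{lem:ds} it replaces $R$ by a region $R'\trianglelefteq R$.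
\begin{itemize}
\item[(D1)] \emph{From above.} If row $r-1$ is empty in columns $k,k+1,k+2$ and $u=(r,k+1)$, $v=(r+1,k+1)$ lie in $R$: remove rows $r,\dots,r+2$ in columns $k,\dots,k+2$.
\item[(D2)] \emph{From the side.} If column $k-1$ is empty in rows $r,r+1,r+2$ and $u=(r+1,k)$, $v=(r+1,k+1)$ lie in $R$: remove rows $r,\dots,r+2$ in columns $k,\dots,k+2$.
\item[(D3)] \emph{From a corner.} If row $r-1$ is empty in columns $k,k+1,k+2$, column $k-1$ is empty in rows $r-1,r,r+1$, and $u=(r,k)$, $v=(r,k+1)$ lie in $R$: remove rows $r,r+1$ in columns $k,\dots,k+2$.
\end{itemize}
In each case $N[v]$ is the part of $R$ in the stated rectangle; in (D3) this uses that the top row of the $3\times3$ block around $v$ is empty. The cells of the $3\times 3$ block around $u$ that lie outside the block around $v$ form the row $r-1$ in (D1) and the column $k-1$ in (D2) and (D3), and these are empty, so $N[u]\subseteq N[v]$. The left--right and top--bottom reflections of the moves are valid too, and we refer to them by the same names. Thus one can always dig three rows deeper from an open surface, and two rows deeper next to a deeper hole.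

\begin{example}\label{ex:cycle}
We dig the cycle $C_8$ out of the $7\times11$ board (Figure~\ref{fig:cycle}). By (D1) remove rows $1$--$3$ in columns $2$--$4$, and then in column $1$ (with $k=0$, $u=(1,1)$, $v=(2,1)$). By (D3) remove rows $1$--$2$ in columns $5$--$7$; column $4$ is empty in rows $0,1,2$, as required. By (D1) remove rows $1$--$3$ in columns $8$--$10$, and then in column $11$. Make the same five moves from below. What is left is row $4$ together with the cells of rows $3$ and $5$ in columns $5$--$7$. For $k=5,6,7$ the cell $u=(3,k)$ has nothing above it, so $N[u]\subseteq N[(4,k)]$, and we delete $(4,k)$.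

The final region $R$ is an $8$-cycle through $(4,4)$ and $(4,8)$ with a tail of three cells at each of these two cells. Lemma~\ref{lem:contract} removes each tail, so $I(R)\simeq\Sigma^2I(C_8)$ and $C_8\trianglelefteq P_7\boxtimes P_{11}$. One more contraction turns $C_8$ into $C_5$, whose complex is a $5$-cycle, so $I(R)\simeq S^4$. Each of the ten selections contributes one suspension, so $\mathbb Z$ is a direct summand of $\tilde H_{14}(I(P_7\boxtimes P_{11}))$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\foreach \x in {0,1,2,3,7,8,9,10} {\fill[black!55] (\x,3) rectangle +(1,1);}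
\foreach \x in {4,5,6} {\fill[black!55] (\x,4) rectangle +(1,1); \fill[black!55] (\x,2) rectangle +(1,1); \node at (\x+0.5,3.5) {$\times$};}
\draw[black!25] (0,0) grid (11,7);
\foreach \xa/\ya/\xb/\yb/\lab in {1/4/4/7/1,0/4/1/7/2,4/5/7/7/3,7/4/10/7/4,10/4/11/7/5,1/0/4/3/6,0/0/1/3/7,4/0/7/2/8,7/0/10/3/9,10/0/11/3/10}
 {\draw[thick] (\xa,\ya) rectangle node {\small\lab} (\xb,\yb);}
\end{tikzpicture}
\caption{Digging in the $7\times11$ board. The numbered blocks are removed, in this order, by selecting a cell; then the cells marked $\times$ are deleted. The shaded cells remain and form, under king adjacency, an $8$-cycle with two tails of three cells.}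
\label{fig:cycle}
\end{figure}

Three features of this example recur in the general construction. Digging three rows in one place and two rows next to it leaves a \emph{bump}, and the cells under a bump can be deleted. A bump produces a Y-shaped vertex of degree $3$, such as $(4,4)$, whose neighbors are pairwise nonadjacent; by contrast, a vertical path hanging from a straight horizontal path is adjacent to three of its cells. Finally, residues matter: on the $7\times9$ board the same digging leaves tails of two cells, the end of a tail has its only neighbor in common with the branch cell, the branch cell is folded away, and the cycle is destroyed.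

\section{Reduction to planar graphs}\label{sec:planar}

A network of thin paths on a board is planar, whereas a graph with prescribed independence complex usually is not. The next lemma removes crossings (Figure~\ref{fig:cross}).

\begin{lemma}[Crossing]\label{lem:cross}
Let $uv$ and $xy$ be edges of $G$ with $u,v,x,y$ distinct. Let $G^\times$ be obtained by deleting these two edges and adding vertices $c,w_1,\dots,w_4$ with $c\sim w_1,\dots,w_4$ and $w_1\sim u,x$; $w_2\sim x,v$; $w_3\sim v,y$; $w_4\sim y,u$. Then $I(G^\times)\simeq\Sigma I(G)$.
\end{lemma}

\begin{figure}[ht]
\centering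
\begin{tikzpicture}[scale=0.9]
\draw (-1.4,0)--(1.4,0) (0,1.4)--(0,-1.4);
\foreach \x/\y/\lab/\pos in {-1.4/0/u/left,0/1.4/x/above,1.4/0/v/right,0/-1.4/y/below} {\fill (\x,\y) circle (2pt) node[\pos] {$\lab$};}
\begin{scope}[xshift=5cm]
\draw (-1.4,0)--(0,1.4)--(1.4,0)--(0,-1.4)--cycle (-0.7,0.7)--(0.7,-0.7) (0.7,0.7)--(-0.7,-0.7);
\foreach \x/\y/\lab/\pos in {-1.4/0/u/left,0/1.4/x/above,1.4/0/v/right,0/-1.4/y/below,-0.7/0.7/w_1/above left,0.7/0.7/w_2/above right,0.7/-0.7/w_3/below right,-0.7/-0.7/w_4/below left,0/0/c/above} {\fill (\x,\y) circle (2pt) node[\pos] {$\lab$};}
\end{scope}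
\end{tikzpicture}
\caption{Two crossing edges $uv$, $xy$ (left) and the planar gadget that replaces them (right). The replacement suspends the independence complex once.}
\label{fig:cross}
\end{figure}

\begin{proof}
The plan is to put the edges $uv$ and $xy$ back for free, after which $I(G)$ is the link of $c$. Each $w_i$ is adjacent to $u$ or $v$, so $c$ is isolated in $G^\times-N[u]-N[v]$, and Lemma~\ref{lem:basic}(d) allows us to add $uv$. Each $w_i$ is also adjacent to $x$ or $y$, so we may then add $xy$. Call the result $G''$. Then $I(G^\times)\simeq I(G'')$ and $G''-N[c]=G$, so by Lemma~\ref{lem:basic}(b) it suffices to show that $I(M)$ is contractible for $M=G''-c$.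

In $M-N[u]$ the vertices $v,w_1,w_4$ are gone, $N(w_2)\subseteq\{x\}$ and $N(w_3)\subseteq\{y\}$. If $y$ is gone, $w_3$ is isolated; if $x$ is gone, $w_2$ is isolated; if both are present, then $N(w_2)=\{x\}\subseteq N(y)$, and after folding away $y$ the vertex $w_3$ is isolated. In all cases the link of $u$ is contractible, so $I(M)\simeq I(M-u)$. In $M-u-N[v]$ the vertices $w_2,w_3$ are gone, $N(w_1)\subseteq\{x\}$ and $N(w_4)\subseteq\{y\}$; the same three cases, with $w_1,w_4$ in place of $w_2,w_3$, give $I(M-u)\simeq I(M-u-v)$. In $M-u-v$ we have $N(w_1)=\{x\}\subseteq N(y)$, and after folding away $y$ the vertex $w_3$ is isolated.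
\end{proof}

\begin{proposition}\label{prop:planar}
For every nonempty finite simplicial complex $K$ that is not contractible there are a planar graph $H'$ without isolated vertices and $r\ge0$ with $I(H')\simeq\Sigma^rK$.
\end{proposition}

\begin{proof}
Let $H$ be the graph whose vertices are the simplices of $K$, two being adjacent if neither contains the other. Its independent sets are the chains of simplices, so $I(H)$ is the barycentric subdivision of $K$. Since $K$ is not contractible, $I(H)$ is not a cone, so $H$ has no isolated vertex.

Draw $H$ in the plane with straight edges and with the vertices in general position, so that no three vertices are collinear and no three edges pass through a common crossing point. Around the crossing points choose disjoint closed disks that contain no vertex and meet only the two crossing edges. Subdivide each edge at the points where it meets the boundary circles, and at up to two further points outside the disks, so that the number of new vertices on it is divisible by $3$. By Corollary~\ref{cor:paths}(b) this only suspends the complex. Each disk now contains two crossing edges $uv$ and $xy$ with four distinct ends on its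 boundary in the cyclic order $u,x,v,y$. Apply Lemma~\ref{lem:cross} in one disk after the other, drawing the gadget inside the disk as in Figure~\ref{fig:cross}. The result $H'$ is planar and has no isolated vertex.
\end{proof}

To put a planar graph on a board we want vertices to be horizontal and edges vertical. A \emph{weak visibility representation} of a graph assigns to the vertices disjoint horizontal segments (\emph{bars}) and to each edge a vertical segment that joins the bars of its ends and meets no other bar. Every planar graph has one \cite{TT}. We need only the following combinatorial consequence.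

\begin{lemma}\label{lem:layout}
Let $\Gamma$ be a planar graph without isolated vertices, with $N\ge 1$ vertices and $E$ edges. The vertices can be numbered $1,\dots,N$ and the edges $1,\dots,E$ so that, with $t_i<b_i$ the ends of edge $i$ and $J_\ell$ the set of edges at vertex $\ell$,
\begin{equation}\label{eq:V}
t_i<\ell<b_i\quad\Longrightarrow\quad i<\min J_\ell\ \text{ or }\ i>\max J_\ell .
\end{equation}
\end{lemma}

\begin{proof}
Take a weak visibility representation. Disjoint segments have positive distance, so we may extend all bars slightly at both ends, and then shift bars slightly up or down and edges slightly left or right, until all bar heights are distinct and all edge abscissae are distinct, keeping a weak visibility representation. Number the bars from top to bottom and the edges from left to right. If $t_i<\ell<b_i$, then edge $i$ passes the height of bar $\ell$ outside that bar, while all edges in $J_\ell$ have their abscissae within it.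
\end{proof}

\section{A subdivided planar graph inside a board}\label{sec:main}

Let $\operatorname{sd}\Gamma$ be the graph $\Gamma$ with each edge subdivided once.

\begin{proposition}\label{prop:main}
Let $\Gamma$ be a planar graph without isolated vertices, with $N\ge1$ vertices and $E$ edges. Then $\operatorname{sd}\Gamma\trianglelefteq P_n\boxtimes P_m$ for $n=9N+10$ and $m=180E$.
\end{proposition}

Number vertices and edges as in Lemma~\ref{lem:layout}. We first dig rectangular rooms out of the board, leaving a skeleton $S$ of horizontal \emph{walls} and vertical \emph{legs} (Figure~\ref{fig:skeleton}). Then local moves where legs meet walls produce a region $F$ in which a piece of wall $\ell$ represents vertex $\ell$, a vertical path represents each edge, and everything else is an isolated path. All congruences in this section are modulo $3$.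

\subsection{The skeleton}\label{sub:skeleton}

\emph{Rows.} Let $h_\ell=9\ell+1$ for $0\le\ell\le N+1$, so $h_0=1$ and $h_{N+1}=n$. Wall $\ell$ will run along row $h_\ell$. \emph{Band} $\ell$ ($0\le \ell\le N$) consists of the eight rows $h_\ell+1,\dots,h_\ell+8$. Edge $i$ is \emph{active} in band $\ell$ if $t_i\le\ell<b_i$; no edge is active in bands $0$ and $N$.

\emph{Legs.} Let $o_i=180(i-1)$. The columns $o_i+1,\dots,o_i+180$ form \emph{slot} $i$, and column $o_i+d$ has \emph{offset} $d$. Edge $i$ will run down the column $a_i=o_i+80$. All $a_i$ have the same residue, so that the points where edges attach to a wall are at distances divisible by $3$ and can be merged by Lemma~\ref{lem:contract}. On the other hand our moves dig three columns at a time, so the number of columns between consecutive legs must be divisible by $3$, and the residue of the leg column goes up by $1$ from each leg to the next. Hence two auxiliary legs are needed between $a_i$ and $a_{i+1}$. With $\varepsilon\in\{0,1\}$ the parity of $\ell$, the \emph{leg columns} of band $\ell$ are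
\[
x_{3i-2}=o_i+31+3\varepsilon,\qquad
x_{3i-1}=\begin{cases}a_i&\text{if edge $i$ is active,}\\ o_i+98+3\varepsilon&\text{otherwise,}\end{cases}\qquad
x_{3i}=o_i+150+3\varepsilon
\]
for $1\le i\le E$. A \emph{leg} of band $\ell$ is the set of the eight cells of the band in a leg column. It is \emph{active} if its column is some $a_i$, and \emph{dummy} otherwise. The shift $3\varepsilon$ keeps dummy legs of consecutive bands from meeting a wall at the same place.

\emph{Rooms.} Put $x_0=0$ and $x_{3E+1}=m+1$. Then $x_j\equiv j$ for $0\le j\le 3E+1$. \emph{Room} $j$ of band $\ell$ ($0\le j\le 3E$) consists of the columns strictly between $x_j$ and $x_{j+1}$. Its width is divisible by $3$, and it is divided into \emph{triples} $\{k,k+1,k+2\}$ with $k\equiv j+1$.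

\emph{Bumps.} A room is closed above by a wall, so we need a way in; as in Example~\ref{ex:cycle}, a bump in the wall lets us delete the cells under it. Bumps also create the Y-shaped vertices at the ends of edges. For $1\le\ell\le N$ the \emph{bump triples} of level $\ell$ are
\begin{itemize}
\item the \emph{entrances} $K_0=\{10,11,12\}$, $K_{3i-2}=o_i+\{50,51,52\}$, $K_{3i-1}=o_i+\{120,121,122\}$, $K_{3i}=o_i+\{163,164,165\}$ for all $i$;
\item $U_i=o_i+\{80,81,82\}$ if $t_i=\ell$;
\item $Q_i'=o_i+\{74,75,76\}$ and $Q_i=o_i+\{77,78,79\}$ if $b_i=\ell$.
\end{itemize}
Levels $0$ and $N+1$ have no bump triples. \emph{Wall} $\ell$ ($0\le\ell\le N+1$) has one cell in each column $k$: the \emph{bump cell} $(h_\ell-1,k)$ if $k$ lies in a bump triple of level $\ell$, and $(h_\ell,k)$ otherwise. The \emph{skeleton} $S$ is the union of all walls and legs.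

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.066cm,y=-0.15cm,thick]
\draw (1,1)--(180,1) (1,28)--(180,28);
\draw (1,10)--(9,10)--(10,9)--(12,9)--(13,10)--(49,10)--(50,9)--(52,9)--(53,10)--(79,10)--(80,9)--(82,9)--(83,10)--(119,10)--(120,9)--(122,9)--(123,10)--(162,10)--(163,9)--(165,9)--(166,10)--(180,10);
\draw (1,19)--(9,19)--(10,18)--(12,18)--(13,19)--(49,19)--(50,18)--(52,18)--(53,19)--(73,19)--(74,18)--(79,18)--(80,19)--(119,19)--(120,18)--(122,18)--(123,19)--(162,19)--(163,18)--(165,18)--(166,19)--(180,19);
\foreach \x in {31,98,150} {\draw[black!50] (\x,2)--(\x,9) (\x,20)--(\x,27);}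
\draw[black!50] (34,11)--(34,18) (153,11)--(153,18);
\draw[ultra thick] (80,11)--(80,18);
\foreach \y/\lab in {1/0,10/1,19/2,28/3} {\node[right] at (181,\y) {\small wall \lab};}
\end{tikzpicture}
\caption{The skeleton $S$ in the $28\times180$ board when $\Gamma$ is a single edge ($N=2$, $E=1$); columns are drawn narrower than rows. Each of the three bands has three legs and four rooms. The heavy leg is active, the gray legs are dummy. Walls $1$ and $2$ have one entrance bump above each room, and one further bump where the edge starts or ends.}
\label{fig:skeleton}
\end{figure}

Leg columns have offsets $31,34,80,98,101,150,153$, and bump triples lie in the offsets $10$--$12$, $50$--$52$, $74$--$82$, $120$--$122$, $163$--$165$. We record what is needed of these numbers.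
\begin{itemize}
\item[(L1)] \emph{In every band, $K_j$, $K_j+3$ and $K_j+6$ are triples of room $j$, and the last two are not bump triples of any level.} In every band room $0$ contains the columns $1$--$30$, and rooms $3i-2$, $3i-1$, $3i$ contain the offsets $35$--$79$, $102$--$149$, $154$--$180$ of slot $i$. These ranges contain $10$--$18$, $50$--$58$, $120$--$128$, $163$--$171$, and $10,50,120,163\equiv1,2,0,1\equiv j+1$.
\item[(L2)] \emph{Every bump triple of level $\ell$ is a triple of a room of band $\ell-1$.} For entrances this is (L1). If $t_i=\ell$, edge $i$ is inactive in band $\ell-1$, so room $3i-2$ reaches offset $97$ or $100$, and $80\equiv2$. If $b_i=\ell$, edge $i$ is active in band $\ell-1$, and $Q_i',Q_i$ are the last two triples of room $3i-2$.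
\item[(L3)] \emph{If $T$ is a bump triple of level $\ell$ other than some $Q_i$, the two columns next to $T$ are not leg columns of band $\ell-1$.} They have offsets among $9,13,49,53,73,77,79,83,119,123,162,166$.
\item[(L4)] \emph{If $x$ is the column of a dummy leg of band $\ell$, the columns $x-1,x,x+1$ meet no bump triple of any level, and every leg column of bands $\ell\pm1$ is at distance at least $3$ from $x$.} The first claim concerns the offsets $30$--$35$, $97$--$102$, $149$--$154$; the second holds because $\ell\pm1$ has the other parity.
\end{itemize}

\subsection{Digging the rooms}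

\begin{lemma}\label{lem:S}
$S\trianglelefteq P_n\boxtimes P_m$.
\end{lemma}

\begin{proof}
We dig one band at a time, from the top. Let $R_\ell$ consist of the walls $0,\dots,\ell-1$, the legs of the bands $0,\dots,\ell-1$, the bump cells of level $\ell$, and all cells of the board in rows $\ge h_\ell$. Then $R_0$ is the board and $R_{N+1}=S$. Fix $0\le\ell\le N$ and put $h=h_\ell$; we show $R_{\ell+1}\trianglelefteq R_\ell$.

A triple $T$ of a room of band $\ell$ has \emph{depth} $d$ if, in the columns of $T$, the rows $h+1,\dots,h+d$ are empty and the rows $h+d+1,\dots,h+8$ are full. In $R_\ell$ all depths are $0$. By (L2), $R_{\ell+1}$ is obtained from $R_\ell$ by removing the cells $(h,k)$ under the bump cells of level $\ell$ and bringing each triple to its \emph{target} depth, which is $7$ for a bump triple of level $\ell+1$ and $8$ otherwise. As long as the new depth is at most $8$, the digging moves give: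
\begin{itemize}
\item[($\alpha$)] $d\to d+3$ if $d\ge1$, or if $d=0$ and row $h$ is empty in the columns of $T$, by (D1) with $r=h+d+1$;
\item[($\beta$)] $d\to d+2$ if $d\ge1$ and an adjacent triple of the room has depth at least $d+2$, by (D3) with $r=h+d+1$;
\item[($\gamma$)] $0\to3$ if an adjacent triple of the room has depth at least $3$, by (D2) with $r=h+1$.
\end{itemize}
These moves remove only cells of band $\ell$ in the columns of $T$.

\emph{Step 1: slits.} Let $\ell\ge 1$, let $T$ be a bump triple of level $\ell$ other than some $Q_i$, and let $k\in T$. Row $h-2$ of $R_\ell$ contains only leg cells of band $\ell-1$, so by (L2) and (L3) it is empty in the columns $k-1,k,k+1$. Hence $u=(h-1,k)$ has $N[u]$ within rows $h-1,h$, and $N[u]\subseteq N[(h,k)]$. Delete $(h,k)$. For $T=Q_i$ the active leg in column $a_i$ spoils this argument; the cells under $Q_i$ are removed in Step 3.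

\emph{Step 2: entering the rooms.} If $\ell\ge1$, row $h$ is now empty over each $K_j$, and ($\alpha$) brings $K_j$ to depth $3$. If $\ell=0$, the wall is the top row of the board, so $N[(1,k)]\subseteq N[(2,k)]$. Delete $(2,k)$ for $k\in K_j$ and apply ($\alpha$) twice: the depth goes $1\to4\to7$, which is the target, since $N\ge 1$ and $K_j$ is a bump triple of level $1$.

\emph{Step 3: the top three rows.} In room $j$, proceed outward from $K_j$ to the left and to the right, and bring each further triple to depth $3$ by ($\gamma$), with one exception. Suppose $b_i=\ell$ and $j=3i-2$. Edge $i$ is inactive in band $\ell$, so $Q_i'$ and $Q_i$ are triples of this room, to the right of $K_j$. When $Q_i$ is reached, column $o_i+76$ is empty in row $h$ by Step 1 and in rows $h+1,h+2$ because $Q_i'$ has depth $3$. So (D2) with $r=h$ removes the rows $h,h+1,h+2$ in the columns of $Q_i$. This removes the cells under the bump cells of $Q_i$ and gives $Q_i$ depth $2$, and ($\alpha$) continues $2\to5\to8$. This is the target, because $b_i=\ell$ excludes $b_i=\ell+1$. Then continue to the right by ($\gamma$).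

\emph{Step 4: the remaining rows.} Now all cells under bump cells of level $\ell$ are removed, and each triple is either at its target or at depth $3$. From depth $3$ we need steps $2+3$ or $2+2$, and a step of $2$ needs a deeper neighbor, so two adjacent triples must help each other to start. Let $A=K_j+3$ and $B=K_j+6$; by (L1) both have target $8$, and both have depth $3$. Make the moves
\[
A:3\to6\ (\alpha),\qquad B:3\to5\ (\beta),\qquad B:5\to8\ (\alpha),\qquad A:6\to8\ (\beta).
\]
Then proceed outward from $A\cup B$, skipping the triples that are at their target. The inner neighbor of the current triple has depth at least $7$. So ($\beta$) gives $3\to5$, followed by $5\to8$ by ($\alpha$) or $5\to7$ by ($\beta$), according to the target. The result is $R_{\ell+1}$.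
\end{proof}

\subsection{Surgery where legs meet walls}

In $S$ every leg touches the walls above and below it. We now detach the dummy legs, let edge $i$ pass through the walls strictly between $t_i$ and $b_i$, and trim its lower end; its upper end already has the right shape (Figure~\ref{fig:surgery}). One more cut is needed in each wall $1,\dots,N$. The piece of wall $\ell$ that represents vertex $\ell$ must contract to a single vertex, so its length must be $\equiv1$, whereas the cuts made by passing edges leave pieces of length $\equiv0$. A dummy leg makes this cut: for $1\le\ell\le N$ the \emph{cutter} of level $\ell$ is the leg of band $\ell$ in column $x_{3i}$ with $i=\max J_\ell$. Here we use that $\Gamma$ has no isolated vertex.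

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.36]
\foreach \x/\y in {0/2,1/2,3/3,4/3,5/3,6/2,3/1,3/0,3/-1, 9/2,10/2,12/2,14/2,15/2,12/4,12/3,12/1,12/0,12/-1, 18/3,19/3,21/4,21/2,22/2,23/2,24/2, 27/2,31/2,29/-1}
 {\fill[black!40] (\x,\y) rectangle +(1,1);}
\fill (2,2) rectangle +(1,1) (20,3) rectangle +(1,1);
\foreach \x/\y in {11/2,13/2,21/3,28/2,29/2,30/2,29/1,29/0} {\node at (\x+0.5,\y+0.5) {\small$\times$};}
\draw[black!25] (0,-1) grid (7,5) (9,-1) grid (16,5) (18,-1) grid (25,5) (27,-1) grid (32,5);
\foreach \x/\lab in {3.5/start,12.5/passage,21.5/end,29.5/cutter} {\node at (\x,-2) {\small\lab};}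
\node[left] at (0,2.5) {\small$h_\ell$};
\end{tikzpicture}
\caption{Wall $\ell$ near column $a_i$ (the middle column) when $\ell=t_i$, $t_i<\ell<b_i$ and $\ell=b_i$, and near the column of the cutter. Cells marked $\times$ belong to the skeleton $S$ and are removed; shaded and black cells remain in $F$. The black cells are the marked cells, at which a vertical path is attached to the wall.}
\label{fig:surgery}
\end{figure}

Starting from $S$, make the following moves.

\emph{(a) End of an edge.} Let $\ell=b_i$, $h=h_\ell$, $a=a_i$. Let $v=(h-1,a)$ be the last cell of the active leg and $u=(h,a)$ the wall cell under it. The cell $(h,a-1)$ is empty because it lies under a bump cell, $(h-1,a+1)$ is neither a bump cell nor a leg cell, and row $h+1$ is empty in the columns $a-1,a,a+1$ because edge $i$ is inactive in band $\ell$. So $N[u]=\{(h-1,a-1),v,u,(h,a+1)\}\subseteq N[v]$. Delete $v$.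

\emph{(b) Passage of an edge.} Let $t_i<\ell<b_i$, $h=h_\ell$, $a=a_i$, $c=(h,a)$. No bump triple of level $\ell$ meets the columns $a-1,a,a+1$, and edge $i$ is active in bands $\ell-1$ and $\ell$. So $N(c)=\{(h,a\pm1)\}\sqcup\{(h\pm1,a)\}$, and every cell of the first set is adjacent to every cell of the second. Remove $(h,a-1)$ and $(h,a+1)$ by Lemma~\ref{lem:split}.

\emph{(c) Dummy legs.} Let $x$ be the column of a dummy leg of band $\ell$. By (L4), $u=(h_\ell,x)$ is a wall cell with
\[
N[u]=\{(h_\ell,x-1),(h_\ell,x),(h_\ell,x+1),(h_\ell+1,x)\}\subseteq N[(h_\ell+1,x)],
\]
and by reflection $N[(h_{\ell+1},x)]\subseteq N[(h_{\ell+1}-1,x)]$. Delete the bottom cell $(h_{\ell+1}-1,x)$. If the leg is not a cutter, delete the top cell $(h_\ell+1,x)$. If it is a cutter, select the top cell, which removes $(h_\ell,x-1)$, $(h_\ell,x)$, $(h_\ell,x+1)$, $(h_\ell+1,x)$, $(h_\ell+2,x)$.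

Each move at wall $\ell$ involves only wall cells in the columns $y-1,y,y+1$, where $y$ is the column of the leg, and leg cells within two rows of the wall. Different moves at the same wall have columns $y$ at distance at least $3$, by (L4) and the list of offsets. So the moves do not interfere. For the resulting region $F$ we have $F\trianglelefteq S$.

\subsection{The region $F$}

\begin{lemma}\label{lem:F}
$I(F)\simeq\Sigma^{q}I(\operatorname{sd}\Gamma)$ for some $q\ge0$.
\end{lemma}

\begin{proof}
Cells of different walls are not adjacent, and neither are cells of different legs. A leg cell $(h_\ell+s,y)$ can be adjacent to a wall cell only if $s=1$ (cells in row $h_\ell$), $s=7$ (bump cells of level $\ell+1$) or $s=8$.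

\emph{Dummy legs.} What remains is $2\le s\le7$, or $3\le s\le 7$ for a cutter. By (L4) there is no bump cell next to it, so this is an isolated path with $6$ or $5$ cells.

\emph{Walls $0$ and $N+1$.} All legs of bands $0$ and $N$ are dummy, and neither wall is cut, so these are isolated paths with $m\equiv0$ cells.

\emph{Edge paths.} Fix $i$ and write $a,t,b$ for $a_i,t_i,b_i$. The cells of column $a$ in rows $h_t+1,\dots,h_b-2$ lie in $F$; they are the cells of the active legs that survive (a), and the cells $c$ of (b). They form the \emph{edge path} of $i$, with $9(b-t)-2\equiv1$ cells. At a level strictly between $t$ and $b$, the wall has lost its cells in the columns $a\pm1$, so nothing else is adjacent to the path there. The top cell $(h_t+1,a)$ is adjacent to the wall cell $(h_t,a-1)$, while $(h_t,a)$ and $(h_t,a+1)$ lie under bump cells of $U_i$ and are empty. The bottom cell $(h_b-2,a)$ is adjacent to the bump cell $(h_b-1,a-1)$ of $Q_i$, while $(h_b-1,a)$ was deleted and $(h_b-1,a+1)$ is empty. Call $(h_t,a-1)$ and $(h_b-1,a-1)$ \emph{marked}. Both lie in column $o_i+79\equiv1$.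

\emph{Walls $1\le\ell\le N$.} A wall has one cell per column and the rows of consecutive cells differ by at most $1$, so it is an induced path. It has lost the columns $a_i-1,a_i,a_i+1$ for each $i$ with $t_i<\ell<b_i$ (the cell in column $a_i$ now counts as part of the edge path) and the columns $x-1,x,x+1$, where $x$ is the column of the cutter. These gaps are far from each other and from the ends of the wall, so the pieces between them are nonempty. Since $a_i\equiv2$ and $x\equiv m\equiv0$, a piece starts in column $1$, $a_i+2\equiv1$ or $x+2\equiv2$, and ends in column $m\equiv0$, $a_i-2\equiv0$ or $x-2\equiv1$. The marked cells of wall $\ell$ lie in the columns $a_i-1$ with $i\in J_\ell$. By \eqref{eq:V}, no gap caused by a passing edge lies in the slots $\min J_\ell,\dots,\max J_\ell$, and the cutter is in slot $\max J_\ell$ to the right of the last marked cell. So all marked cells lie in the piece that ends in column $x-2$. We call it the \emph{bar}; it starts and ends in columns $\equiv1$. This is the only use of planarity: without \eqref{eq:V} a passing edge would separate two marked cells of the same wall. Every other piece starts in a column $\equiv1$ or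 $2$ and ends in a column $\equiv0$, so it is an isolated path of length $\equiv0$ or $2$.

Thus $F$ is the disjoint union of paths $P_L$ with $L\not\equiv1$ and the graph $\Gamma^*$ formed by the bars and the edge paths. By Corollary~\ref{cor:paths}(a) and (F3), $I(F)$ is an iterated suspension of $I(\Gamma^*)$.

Each bar is an induced path $q_1q_2\cdots q_{3s+1}$ in which only vertices $q_j$ with $j\equiv1$ have neighbors outside the bar. If $s\ge1$, then $q_2,q_3$ have degree $2$ and $q_1\not\sim q_4$, so Lemma~\ref{lem:contract} merges $q_1$ with $q_4$ and leaves a bar of the same form with $s-1$ in place of $s$. In the end bar $\ell$ is a single vertex, adjacent to one end of the edge path of each $i\in J_\ell$. The resulting graph is $\Gamma$ with edge $i$ replaced by a path with $9(b_i-t_i)-2$ inner vertices. It arises from $\operatorname{sd}\Gamma$ by inserting $9(b_i-t_i)-3\equiv 0$ vertices into one of the two halves of edge $i$, so Corollary~\ref{cor:paths}(b) finishes the proof.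
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
By Lemmas~\ref{lem:F} and~\ref{lem:S}, $\operatorname{sd}\Gamma\trianglelefteq F\trianglelefteq S\trianglelefteq P_n\boxtimes P_m$.
\end{proof}

\subsection{One board for each complex}

A single subdivision vertex on each edge changes the independence complex in an uncontrolled way, but three do not. So we apply Proposition~\ref{prop:main} to a graph that is already subdivided once.

\begin{corollary}\label{cor:one}
For every nonempty finite simplicial complex $K$ that is not contractible there are $n_1\equiv1$ and $m_1\equiv0\pmod 3$, a graph $X\trianglelefteq P_{n_1}\boxtimes P_{m_1}$, and $r'\ge0$ with $I(X)\simeq\Sigma^{r'}K$.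
\end{corollary}

\begin{proof}
Take $H'$ from Proposition~\ref{prop:planar} and let $\Gamma=\operatorname{sd}H'$, which is planar, nonempty and without isolated vertices. Then $X=\operatorname{sd}\Gamma$ is $H'$ with three inner vertices on each edge, so $I(X)$ is an iterated suspension of $I(H')\simeq\Sigma^rK$ by Corollary~\ref{cor:paths}(b). Apply Proposition~\ref{prop:main}; we have $9N+10\equiv1$ and $180E\equiv0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K$ be a triangulation of $\mathbb{RP}^2$, whose only nonzero reduced homology group is $\tilde H_1=\mathbb Z/2$. By Corollary~\ref{cor:one}, $\Sigma^2I(P_{n_1}\boxtimes P_{m_1})\simeq\Sigma^{r}\mathbb{RP}^2\vee Z$ for some $r$ and $Z$. By (F4), $\mathbb Z/2$ is a direct summand of $\tilde H_{r-1}(I(P_{n_1}\boxtimes P_{m_1}))$, whereas a wedge of spheres has free homology.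
\end{proof}

\section{All larger boards}\label{sec:larger}

Write $B(n,m)=P_n\boxtimes P_m$. To pass from one board to all larger ones we peel strips off the border. Strips of width $3$ can always be peeled; to change the residues of $n$ and $m$ modulo $3$ we also need strips of width $2$.

\begin{lemma}\label{lem:peel}
Let $n,m\ge1$.
\begin{itemize}
\item[(a)] $B(n,m)\trianglelefteq B(n+3,m)$ and $B(n,m)\trianglelefteq B(n,m+3)$.
\item[(b)] If $m\not\equiv1\pmod 3$, then $B(n,m)\trianglelefteq B(n+2,m)$. If $n\not\equiv1\pmod 3$, then $B(n,m)\trianglelefteq B(n,m+2)$.
\item[(c)] If $n\equiv m\equiv1\pmod3$, $n\ge10$ and $m\ge7$, then $B(n-8,m-2)\trianglelefteq B(n,m)$.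
\end{itemize}
\end{lemma}

\begin{proof}
In (a) and (b) the second statement is the first with rows and columns exchanged.

(a) Remove rows $1$--$3$ from left to right by (D1) with $r=1$, $k=1,4,\dots$. If one or two columns remain, (D1) with $k=m-1$, that is $u=(1,m)$, $v=(2,m)$, removes them.

(b) Remove rows $1$--$2$ from left to right by (D3) with $r=1$, $k=1,4,\dots$. If two columns remain, (D3) with $k=m-1$ removes them. A single remaining column could not be removed in this way, since $v=(1,m+1)$ would be missing.

(c) Here peeling two rows leaves such a single column. The move that removes it bites into the next row, and we chase the bite around the border. For $n=10$, $m=7$ the array below shows for each cell the number of the move that removes it; the cells $\bullet$ remain.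
\[
\begin{array}{ccccccc}
1&1&1&2&2&2&3\\
1&1&1&2&2&2&3\\
\bullet&\bullet&\bullet&\bullet&\bullet&3&3\\
\bullet&\bullet&\bullet&\bullet&\bullet&4&4\\
10&10&11&11&11&4&4\\
10&10&11&11&11&4&4\\
10&10&9&9&9&5&5\\
8&8&9&9&9&5&5\\
8&7&7&7&6&5&5\\
8&7&7&7&6&6&6
\end{array}
\]
In general, note that $m-1$, $m-4$ and $n-1$ are divisible by $3$.
\begin{enumerate}
\item By (D3) from the left, remove rows $1,2$ in columns $1,\dots,m-1$. By (D1) with $k=m-1$ and $r=1,4,\dots,n-3$, remove the columns $m-1,m$ in rows $1,\dots,n-1$. There remain rows $3,\dots,n-1$ in columns $1,\dots,m-2$, and all of row $n$.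
\item By (D2) from the right, with $u=(n,m)$ and $v=(n,m-1)$, remove $u$, $v$, $(n,m-2)$, $(n-1,m-2)$. Rows $n-1,n$ now occupy columns $1,\dots,m-3$.
\item By (D3) from the lower right corner, remove rows $n-1,n$ in the $m-4$ columns $2,\dots,m-3$. By (D1) from below, with $u=(n,1)$ and $v=(n-1,1)$, remove $u$, $v$, $(n-2,1)$, $(n-2,2)$. There remain rows $3,\dots,n-3$ in columns $1,\dots,m-2$, and row $n-2$ in columns $3,\dots,m-2$.
\item By (D3) from the lower right corner, remove rows $n-3,n-2$ in the $m-4$ columns $3,\dots,m-2$. By (D1) from below, with $u=(n-3,1)$ and $v=(n-4,1)$, remove rows $n-5,n-4,n-3$ in columns $1,2$.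
\item By (D3) from the lower right corner, remove rows $n-5,n-4$ in columns $3,\dots,m-2$.
\end{enumerate}
What is left is rows $3,\dots,n-6$ in columns $1,\dots,m-2$, a copy of $B(n-8,m-2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $K$ is contractible, take $r=2$ and $Z=\Sigma^2I(P_n\boxtimes P_m)$. Otherwise take $X,n_1,m_1,r'$ from Corollary~\ref{cor:one}; here $n_1\ge 10$ and $m_1\ge180$. We find in each of the nine classes of $(n,m)$ modulo $3$ a pair $(n_1+d,m_1+e)$ with $B(n_1,m_1)\trianglelefteq B(n_1+d,m_1+e)$. The pair $(d,e)=(0,0)$ has class $(1,0)$.
\begin{itemize}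
\item Adding two rows by Lemma~\ref{lem:peel}(b), once or twice, gives $(d,e)=(2,0),(4,0)$, of classes $(0,0),(2,0)$.
\item Adding two columns to these, once or twice, gives $(d,e)=(2,2),(2,4),(4,2),(4,4)$, of classes $(0,2),(0,1),(2,2),(2,1)$.
\item Adding two rows to $(d,e)=(4,2)$ gives $(6,2)$, of class $(1,2)$.
\item Lemma~\ref{lem:peel}(c) leads from $(d,e)=(4,2)$ to $(12,4)$, of class $(1,1)$.
\end{itemize}
Let $n\ge n_0=n_1+12$ and $m\ge m_0=m_1+4$. The pair in the class of $(n,m)$ has $n_1+d\le n$ and $m_1+e\le m$, so Lemma~\ref{lem:peel}(a) and transitivity give $X\trianglelefteq B(n,m)$. Thus $\Sigma^2I(P_n\boxtimes P_m)\simeq\Sigma^{s+2+r'}K\vee Z$ for some $s\ge0$ and $Z$, and $r=s+2+r'\ge2$.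
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:groups}]
Let $A\cong\mathbb Z^a\oplus\bigoplus_j\mathbb Z/d_j$. Let $K$ be a finite triangulation of a Moore space with $\tilde H_1(K)\cong A$: the wedge of $a$ circles and, for each $j$, of a circle with a disk attached by a map of degree $d_j$. By Theorem~\ref{thm:B} and (F4), $A$ is a direct summand of $\tilde H_{r-1}(I(P_n\boxtimes P_m))$ for $n\ge n_0$, $m\ge m_0$. For $A=\mathbb Z/2$, where $K=\mathbb{RP}^2$, this excludes a wedge of spheres.
\end{proof}

\begin{remark}
The sizes in Proposition~\ref{prop:main} have not been optimized, and we do not determine the set of pairs $(n,m)$ for which $I(P_n\boxtimes P_m)$ is a wedge of spheres.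
\end{remark}

\begin{thebibliography}{9}
\bibitem{CB} Andr\'es Carnero Bravo, \emph{On independence complexes of graph products}, arXiv:2505.06457 (2025).
\bibitem{TT} R. Tamassia, I. G. Tollis, \emph{A unified approach to visibility representations of planar graphs}, Discrete Comput. Geom. 1 (1986) 321--341.
\end{thebibliography}
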